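\title{Induced-saturated graphs for even cycles}

\begin{abstract}
A graph $G$ with at least two vertices is $H$-induced-saturated if it has no induced copy of $H$, but deleting any edge of $G$ or adding any non-edge creates one. We prove that for every $N\ge 8$ there is a finite graph that has no induced cycle of even length at most $N$ and is $C_n$-induced-saturated for every even $n$ with $8\le n\le N$. Together with known examples, this shows that a $C_t$-induced-saturated graph exists if and only if $t\ge 4$. The graph is the line graph of a bipartite graph of large girth with two extra vertices that make all short induced cycles odd.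
\end{abstract}

\section{Introduction}

All graphs are finite and simple. For an edge $e$ of $G$ we write $G-e$ for the graph obtained by deleting $e$, and for a non-edge $e$ (an edge of the complement $\overline{G}$) we write $G+e$ for the graph obtained by adding $e$. A graph $G$ is \emph{$H$-free} if no induced subgraph of $G$ is isomorphic to $H$. A graph $G$ is \emph{$H$-induced-saturated} if it has at least two vertices and
\begin{itemize}
\item $G$ is $H$-free;
\item $G-e$ has an induced subgraph isomorphic to $H$ for every edge $e$ of $G$;
\item $G+e$ has an induced subgraph isomorphic to $H$ for every non-edge $e$ of $G$.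
\end{itemize}
Thus $G$ avoids $H$, while every graph that differs from $G$ in a single pair of vertices contains $H$. Two vertices are required so that there is a pair to change.

For subgraphs that need not be induced, one finds a maximal graph without $H$ by adding edges for as long as possible. Induced subgraphs have no such monotonicity, and existence can fail. Let $C_t$ be the cycle on $t$ vertices, and take $H=C_3$. Deleting an edge from a triangle-free graph creates no triangle, so a $C_3$-induced-saturated graph would have no edges; but adding one edge to an edgeless graph creates no triangle either. So there is no $C_3$-induced-saturated graph. For longer cycles the following results are known.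
\begin{itemize}
\item For every $s\ge 3$, the line graph of $K_{s,s}$ is $C_{2s-1}$-induced-saturated.
\item The icosahedron is $C_4$-induced-saturated, the Cartesian product of two $5$-cycles is $C_6$-induced-saturated, the dodecahedron is $C_8$-induced-saturated, and there is a $28$-vertex $C_{10}$-induced-saturated graph.
\end{itemize}
One family covers all odd cycles. The four even examples suggest that even cycles are no exception, but they are individual graphs without a parameter to increase. The problem, which we take from Fan, Hajebi, Hajebi and Spirkl~\cite{FHHS}, is to determine for each even $n\ge 12$ whether a $C_n$-induced-saturated graph exists. The answer is yes for all such $n$, by the case $N=n$ of our main result.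

\begin{theorem}\label{thm:main}
For every integer $N\ge 8$ there is a finite graph $G$ such that
\begin{itemize}
\item[(i)] $G$ has no induced cycle of even length $n$ with $4\le n\le N$;
\item[(ii)] $G$ is $C_n$-induced-saturated for every even $n$ with $8\le n\le N$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:all}
Let $t\ge 3$. A $C_t$-induced-saturated graph exists if and only if $t\ge 4$.
\end{corollary}

\begin{proof}
The case $t=3$ was excluded above. For odd $t=2s-1\ge 5$ take the line graph of $K_{s,s}$, for $t=4$ the icosahedron, for $t=6$ the Cartesian product of two $5$-cycles, and for even $t\ge 8$ the graph of Theorem~\ref{thm:main} with $N=t$.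
\end{proof}

The proof of Theorem~\ref{thm:main} is self-contained. Section~\ref{sec:parity} explains the parity mechanism and how it leads to the construction, which is carried out in Sections~\ref{sec:F} and~\ref{sec:G}. Section~\ref{sec:walks} provides paths of prescribed length, and Sections~\ref{sec:delete} and~\ref{sec:add} use them to treat all edges and all non-edges.

\section{Chords, paths and parity}\label{sec:parity}

The \emph{length} of a walk, path or cycle is its number of edges. A \emph{chord} of a cycle is an edge of the graph that joins two nonconsecutive vertices of the cycle. We first say what saturation means when $H$ is a cycle.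

\begin{lemma}\label{lem:cert}
Let $n\ge 4$, let $G$ be $C_n$-free, and let $x,y$ be distinct vertices of $G$.
\begin{itemize}
\item[(a)] If $xy$ is a non-edge, then $G+xy$ has an induced $C_n$ if and only if $G$ has an induced path on $n$ vertices with ends $x$ and $y$.
\item[(b)] If $xy$ is an edge, then $G-xy$ has an induced $C_n$ if and only if $G$ has a cycle of length $n$ whose only chord is $xy$.
\end{itemize}
\end{lemma}

\begin{proof}
An induced $C_n$ of the modified graph is not an induced $C_n$ of $G$, so it contains $x$ and $y$. In (a), $xy$ is an edge of it, and removing $xy$ leaves an induced path of $G$. In (b), $x$ and $y$ are nonconsecutive on it, so $xy$ is its only chord in $G$. Conversely, such a path or cycle spans an induced $C_n$ in the modified graph.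
\end{proof}

The cheapest way to satisfy (b) is a \emph{detour}: an induced cycle of length $n-1$ through the edge $xy$, and a vertex $w$ whose only neighbors on that cycle are $x$ and $y$. Passing from $x$ to $y$ through $w$ gives a cycle of length $n$ whose only chord is $xy$. So we look for graphs with many triangles and many induced cycles of length $n-1$, but no induced cycle of length $n$. A parity constraint is the natural way to separate $n-1$ from $n$, and line graphs supply both the triangles and the constraint.

The \emph{line graph} $L(F)$ of a graph $F$ has vertex set $E(F)$, two edges of $F$ being adjacent when they share an end.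

\begin{lemma}\label{lem:line}
Let $F$ be a graph.
\begin{itemize}
\item[(a)] For $k\ge 2$, edges $e_1,\dots,e_k$ of $F$ form an induced path of $L(F)$ in this order if and only if $F$ has a path $x_0x_1\dots x_k$ with $e_m=x_{m-1}x_m$ for all $m$.
\item[(b)] For $n\ge 4$, every induced cycle of length $n$ in $L(F)$ is the edge set of a cycle of length $n$ in $F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Two edges of a path share an end exactly when they are consecutive, which gives one direction. Conversely, let $e_1,\dots,e_k$ be an induced path and let $x_m$ be the common end of $e_m$ and $e_{m+1}$ for $1\le m\le k-1$. Then $x_m\ne x_{m+1}$, since otherwise $e_m$ and $e_{m+2}$ would meet. Hence $e_m=x_{m-1}x_m$ for all $m$, where $x_0$ and $x_k$ are the remaining ends of $e_1$ and $e_k$. Suppose $x_p=x_r$ with $p<r$. Then $r\ne p+1$ because $F$ has no loops, $r\ne p+2$ because $e_{p+1}\neq e_{p+2}$, and $r\ge p+3$ is impossible because the nonconsecutive edges $e_{p+1}$ and $e_r$ would meet. So $x_0\dots x_k$ is a path.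

(b) Let $e_1,\dots,e_n$ be the cycle and define $x_m$ as before, with indices modulo $n$. As $n\ge 4$, the edges $e_m$ and $e_{m+2}$ are disjoint, so again $e_m=x_{m-1}x_m$. If $x_p=x_r$ with $p\neq r$, then at least three distinct edges among $e_p,e_{p+1},e_r,e_{r+1}$ share a vertex, and an induced cycle of length $n\ge4$ contains no triangle. So the $x_m$ are distinct and form a cycle.
\end{proof}

\begin{example}\label{ex:K33}
The graph $L(K_{3,3})$ is $C_5$-induced-saturated. It is $C_5$-free by Lemma~\ref{lem:line}(b), because a bipartite graph has no odd cycle. Let the sides of $K_{3,3}$ be $\{x_1,x_2,x_3\}$ and $\{y_1,y_2,y_3\}$. Up to symmetry an edge of the line graph joins $x_1y_1$ to $x_1y_2$. It lies on the induced $4$-cycle given by $x_1y_1x_2y_2$, and the third edge $x_1y_3$ at $x_1$ is a detour. Up to symmetry a non-edge is the pair $x_1y_1$, $x_2y_2$, and the path $x_1y_1x_3y_3x_2y_2$ gives an induced path on five vertices between them.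
\end{example}

For even $n$ the parities must be reversed: short induced cycles should be odd. Recall that the \emph{girth} of a graph is the length of its shortest cycle. Start from a bipartite graph $F$ of girth much larger than $n$, so that $L(F)$ has no induced cycle of length between $4$ and $n$, and put cycles back in a controlled way. Choose a set $T_1$ of vertices on one side of $F$ and add a vertex $q_1$ adjacent to all edges of $F$ that meet $T_1$. A path of $F$ that meets $T_1$ exactly in its two ends has even length, and its edges together with $q_1$ form an induced cycle of odd length. If $T_1$ is close to every vertex, such cycles are everywhere.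

One extra vertex is not enough. Let $e$ and $f$ be disjoint edges of $F$ that both meet $T_1$. An induced path from $e$ to $f$ on $n\geq 4$ vertices contains no common neighbor of $e$ and $f$, so it avoids $q_1$ and comes from a path of length $n$ in $F$. No such path exists if $e$ and $f$ are at distance more than $n$. So we add a second set $T_2$, contained in one side and disjoint from $T_1$, and a second vertex $q_2$. Three further choices are then dictated to us.
\begin{itemize}
\item \emph{$q_1$ and $q_2$ are adjacent.} All paths from $T_1$ to $T_2$ have the same parity, so two disjoint ones whose inner vertices avoid $T_1\cup T_2$ form an even cycle with $q_1$ and $q_2$. The edge $q_1q_2$ is a chord of that cycle.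
\item \emph{$T_1$ and $T_2$ lie on opposite sides.} One such path now closes up through $q_2q_1$, and the resulting cycle is odd exactly when the path is odd.
\item \emph{No edge of $F$ joins $T_1$ to $T_2$.} Two such edges would have both $q_1$ and $q_2$ as common neighbors, and the obstruction above would return.
\end{itemize}

\section{A bipartite graph of large girth with terminals}\label{sec:F}

Fix $N\ge 8$. Throughout, $i$ and $j$ are indices with $\{i,j\}=\{1,2\}$.

\begin{proposition}\label{prop:F}
There is a finite bipartite graph $F$ with sides $X_1,X_2$ and nonempty sets $T_1\subset X_1$, $T_2\subset X_2$ such that, with $R_i=X_i\setminus T_i$ and $R=R_1\cup R_2$,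
\begin{itemize}
\item[(F1)] $F$ has no cycle of length at most $2N$;
\item[(F2)] every vertex of $F$ has exactly three neighbors in $R$;
\item[(F3)] every vertex of $R_i$ has exactly one neighbor in $T_j$, and no edge joins $T_1$ to $T_2$.
\end{itemize}
\end{proposition}

The vertices of $T_1\cup T_2$ are the \emph{terminals}. Condition (F2) lets a walk continue among non-terminals while avoiding two prescribed vertices, and (F3) lets it end at a terminal as soon as the parity is right.

Conditions (F2) and (F3) concern neighborhoods only. They hold in $F_0=K_{4,4}-x_1x_2$, where $x_1,x_2$ are vertices on opposite sides, with $T_i=\{x_i\}$: each vertex is adjacent to the three non-terminals of the other side, and each non-terminal is also adjacent to the terminal of the other side. To increase the girth while keeping neighborhoods we pass to covers. For a graph $H$, let $\widehat{H}$ be the graph with vertex set $V(H)\times\mathbb{Z}_2^{E(H)}$ in which $(u,s)$ is adjacent to $(v,s+1_e)$ for each edge $e=uv$ of $H$; here $1_e$ is the vector with a single $1$, in coordinate $e$. The relation is symmetric because $1_e+1_e=0$. The neighbors of $(u,s)$ are the vertices $(v,s+1_{uv})$, one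 for each neighbor $v$ of $u$, so the projection $(u,s)\mapsto u$ maps the neighbors of each vertex bijectively onto the neighbors of its image. The second coordinate records the parity of the number of times a walk has used each edge.

\begin{lemma}\label{lem:cover}
If $H$ has no cycle of length less than $g$, then $\widehat{H}$ has no cycle of length less than $2g$.
\end{lemma}

\begin{proof}
Let $(u_0,s_0),\dots,(u_{m-1},s_{m-1})$ be a cycle of length $m$ in $\widehat{H}$, with indices modulo $m$, and let $e_p=u_pu_{p+1}\in E(H)$. Since $s_{p+1}=s_p+1_{e_p}$ for all $p$, we have $\sum_p 1_{e_p}=0$, so each edge of $H$ occurs an even number of times among $e_0,\dots,e_{m-1}$. The two neighbors of $(u_p,s_p)$ on the cycle are distinct, so their projections $u_{p-1}$ and $u_{p+1}$ are distinct, and $e_{p-1}\ne e_p$. Hence the subgraph of $H$ formed by the edges $e_p$ has minimum degree at least $2$, and so contains a cycle (an end of a longest path has a second neighbor on that path). This cycle has at least $g$ edges, each of which occurs at least twice, so $m\ge 2g$.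
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:F}]
Let $F_{m+1}=\widehat{F_m}$. Since $F_0$ is bipartite, it has no cycle of length less than $4$, and by Lemma~\ref{lem:cover} the graph $F_m$ has no cycle of length less than $4\cdot 2^m$. Take $F=F_m$ with $4\cdot 2^m>2N$, and let $\pi\colon F\to F_0$ be the composition of the projections. It is surjective and maps the neighbors of each vertex bijectively onto the neighbors of its image. Let $X_1,X_2$ be the preimages of the sides of $F_0$ containing $x_1,x_2$, and let $T_i=\pi^{-1}(x_i)$. Then $F$ is bipartite with sides $X_1,X_2$, and (F2) and (F3) transfer from $F_0$ through the bijections.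
\end{proof}

From now on $F$ is any graph as in Proposition~\ref{prop:F}; only (F1)--(F3) are used.

\section{The graph $G$ and its short induced cycles}\label{sec:G}

Let $G$ be the graph with vertex set $E(F)\cup\{q_1,q_2\}$ in which
\begin{itemize}
\item two edges of $F$ are adjacent if and only if they share an end;
\item $q_i$ is adjacent to $e\in E(F)$ if and only if $e$ meets $T_i$;
\item $q_1$ is adjacent to $q_2$.
\end{itemize}
So $G-\{q_1,q_2\}=L(F)$. We shall read off induced subgraphs of $G$ from three facts. The edges of a path $P$ of $F$ form an induced path of $G$. The edge sets of vertex-disjoint paths of $F$ are not joined by any edge of $G$. And if the only vertices of $P$ in $T_i$ are ends of $P$, then the neighbors of $q_i$ in $E(P)$ are the edges of $P$ at those ends.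

\begin{proposition}\label{prop:free}
$G$ has no induced cycle of even length $n$ with $4\le n\le N$.
\end{proposition}

\begin{proof}
Let $C$ be such a cycle. If $C$ contains neither $q_1$ nor $q_2$, then $F$ has a cycle of length $n$ by Lemma~\ref{lem:line}(b), contrary to (F1).

Suppose $C$ contains $q_i$ but not $q_j$. The other vertices form an induced path $e_1,\dots,e_{n-1}$ with $n-1\ge 3$, which by Lemma~\ref{lem:line}(a) is the edge sequence of a path $x_0\dots x_{n-1}$ of $F$. The edges $e_1$ and $e_{n-1}$ meet $T_i$, and $e_2,\dots,e_{n-2}$ do not. Since $x_1\in e_2$ and $x_{n-2}\in e_{n-2}$, neither vertex is in $T_i$, so $x_0,x_{n-1}\in T_i$. These two vertices lie on the same side, so $n-1$ is even, a contradiction.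

Suppose $C$ contains $q_1$ and $q_2$. They are adjacent, hence consecutive on $C$. The other vertices form an induced path $e_1,\dots,e_{n-2}$ with $n-2\ge 2$, which is the edge sequence of a path $x_0\dots x_{n-2}$ of $F$, numbered so that only $e_1$ meets $T_1$ and only $e_{n-2}$ meets $T_2$. Since $x_1\in e_2$ and $x_{n-3}\in e_{n-3}$, we have $x_1\notin T_1$ and $x_{n-3}\notin T_2$, so $x_0\in T_1$ and $x_{n-2}\in T_2$. These two vertices lie on opposite sides, so $n-2$ is odd, a contradiction.
\end{proof}

This is part (i) of Theorem~\ref{thm:main}. Before proving (ii) we look at the smallest case.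

\begin{example}\label{ex:eight}
Let $n=8$. We describe a path of $F$ by the classes of its vertices.

\emph{Deleting the edge between $va$ and $vb$, where $v\in R_1$ and $b\in R_2$.} From $a\in X_2$ step to a neighbor in $R_1$ other than $v$, then to a neighbor in $R_2$ other than $a$, then to the neighbor in $T_1$. From $b$ step to its neighbor in $T_1$. The resulting walk $T_1\,R_2\,R_1\,a\,v\,b\,T_1$ has six edges and never reverses a step, so it is a path because $F$ has no cycle of length at most $16$. With $q_1$ it gives an induced $7$-cycle. A third edge $w=vc$ at $v$ misses $T_1$, since $v\in R_1$ and $c\in X_2$, and $c$ is off the path, again by the girth. So $w$ is a detour; see Figure~\ref{fig:detour}.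

\emph{Deleting $q_1q_2$.} Two disjoint paths $T_1\,R_2\,R_1\,T_2$ give a cycle of length $2+3+3=8$ through $q_1$ and $q_2$ whose only chord is $q_1q_2$.

\emph{Adding a non-edge between edges $e,f$ of $F$ that miss $T_1$.} Write $e=ab$ with $a\in X_2$ and $f=a'b'$ with $a'\in R_1$. If the paths $b\,a\,R_1\,R_2\,T_1$ and $b'\,a'\,R_2\,T_1$ are disjoint, then their edges and $q_1$ form an induced path from $e$ to $f$ on $4+1+3=8$ vertices. Disjointness is the real difficulty: when $e$ and $f$ are close in $F$, a careless first step from $a$ leads toward $f$.
\end{example}

\begin{figure}[ht]
\centering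
\begin{tikzpicture}[scale=0.85, every node/.style={font=\small}]
\draw (0,0)--(6,0) (4,0)--(4,1);
\foreach \x/\y in {0/T_1,1/R_2,2/R_1,3/a,4/v,5/b,6/T_1}
  {\fill (\x,0) circle (2pt); \node[below] at (\x,-0.05) {$\y$};}
\foreach \x in {1,...,6} {\node[above] at (\x-0.5,0) {$e_\x$};}
\fill (4,1) circle (2pt); \node[above] at (4,1.05) {$c$}; \node[right] at (4,0.7) {$w$};
\begin{scope}[xshift=7.8cm]
\draw (0,0)--(3,0)--(3.5,1)--(4,0)--(5,0)--(2.5,-1.2)--cycle;
\draw[dashed] (3,0)--(4,0);
\foreach \x/\y in {0/1,1/2,2/3,3/4,4/5,5/6}
  {\node[circle,draw,fill=white,inner sep=1.5pt] at (\x,0) {$e_\y$};}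
\node[circle,draw,fill=white,inner sep=2pt] at (3.5,1) {$w$};
\node[circle,draw,fill=white,inner sep=1.5pt] at (2.5,-1.2) {$q_1$};
\end{scope}
\end{tikzpicture}
\caption{A detour for $n=8$. Left: a path of $F$ with six edges that meets $T_1$ only in its ends, and a third edge $w$ at its vertex $v$. Right: the subgraph of $G$ induced by these seven edges and $q_1$. Deleting the dashed edge leaves an induced $C_8$.}
\label{fig:detour}
\end{figure}

\section{Paths of prescribed length}\label{sec:walks}

The example needs three tools: greedily built walks are paths, they can be made to reach a terminal after a prescribed number of steps, and two of them can be kept apart. A walk $z_0z_1\dots z_m$ is \emph{non-backtracking} if $z_p\ne z_{p+2}$ for all $p$.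

\begin{lemma}\label{lem:nb}
\begin{itemize}
\item[(a)] Every non-backtracking walk of length at most $2N$ in $F$ is a path.
\item[(b)] If $P$ is a path of length at most $2N-1$ in $F$ and an edge $uv$ of $F$ has both ends on $P$, then $uv\in E(P)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose $z_p=z_r$ with $p<r$ and $r-p$ minimal. Then $r-p\ne 1$ since $F$ has no loops and $r-p\ne 2$ since the walk is non-backtracking, so $z_p\dots z_r$ is a cycle of length at most $2N$, contrary to (F1). (b) Otherwise $uv$ and the part of $P$ between $u$ and $v$ form a cycle of length at most $2N$.
\end{proof}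

A \emph{run of length $\ell\ge1$ from $z$ to $T_i$} is a non-backtracking walk $z=z_0,z_1,\dots,z_\ell$ with $z_1,\dots,z_{\ell-1}\in R$ and $z_\ell\in T_i$. It \emph{avoids} a set $B$ of vertices if $z_1\notin B$; only the first step is restricted. Since $F$ is bipartite, $\ell$ must be even if $z\in X_i$ and odd if $z\in X_j$. This is almost the only condition.

\begin{lemma}[Extension]\label{lem:ext}
Let $z\in V(F)$, let $B\subset V(F)$ with $|B|\le 2$, and let $\ell\ge 2$ be even if $z\in X_i$ and odd if $z\in X_j$. If $\ell=2$, assume $z\notin T_i$. Then there is a run of length $\ell$ from $z$ to $T_i$ that avoids $B$.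
\end{lemma}

\begin{proof}
By (F2), $z_0=z$ has three neighbors in $R$, so it has one, $z_1$, outside $B$. For $p=1,\dots,\ell-2$ choose a neighbor $z_{p+1}\in R$ of $z_p$ other than $z_{p-1}$. By the parity of $\ell$ we have $z_{\ell-1}\in R_j$, so by (F3) it has a neighbor $z_\ell\in T_i$. Finally $z_\ell\ne z_{\ell-2}$: if $\ell\ge 3$ then $z_{\ell-2}\in R$, and if $\ell=2$ then $z_{\ell-2}=z\notin T_i$.
\end{proof}

The next lemma is the reason for allowing $|B|=2$. A walk leaving an edge $e=ab$ at $a$ must not return along $e$, and it must not head toward the other edge $f$. Because of the girth, forbidding one vertex takes care of the second danger.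

\begin{lemma}[Separation]\label{lem:sep}
Let $e=ab$ and $f=a'b'$ be disjoint edges of $F$. There are sets $B\ni b$ and $B'\ni b'$ of at most two vertices each with the following property. Let $a=z_0,z_1,\dots,z_k$ and $a'=z'_0,z'_1,\dots,z'_l$ be non-backtracking walks with $k,l\ge 0$ and $k+l\le N-3$, such that $z_1\notin B$ if $k\ge1$ and $z'_1\notin B'$ if $l\ge 1$. Then $P=bz_0z_1\dots z_k$ and $P'=b'z'_0z'_1\dots z'_l$ are vertex-disjoint paths.
\end{lemma}

\begin{proof}
As $z_1\ne b$ and $z'_1\ne b'$, the walks $P$ and $P'$ are non-backtracking, and they have length at most $N-2$, so they are paths by Lemma~\ref{lem:nb}(a). Let $d\ge 1$ be the least distance in $F$ between an end of $e$ and an end of $f$, possibly $d=\infty$.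

If $d>N-3$, take $B=\{b\}$ and $B'=\{b'\}$. A common vertex of $P$ and $P'$ would be within distance $k$ of an end of $e$ and within distance $l$ of an end of $f$, so $d\le k+l\le N-3$, a contradiction.

If $d\le N-3$, fix a shortest path $S=s_0s_1\dots s_d$ with $s_0\in e$ and $s_d\in f$. By minimality, $S$ meets $e$ only in $s_0$ and $f$ only in $s_d$. Take $B=\{b,s_1\}$ and $B'=\{b',s_{d-1}\}$. The idea is to place almost all of $P$ and $P'$ on one path. Let $W$ be the walk that visits $z_k,\dots,z_1,a$, then $b$ if $s_0=b$, then $s_1,\dots,s_d$, then $a'$ if $s_d=b'$, and then $z'_1,\dots,z'_l$. This walk is non-backtracking. At $a$ it arrives from $z_1$ (if $k\ge1$) and leaves to $b$ or $s_1$, and $z_1\notin B$. At $b$, if $s_0=b$, it arrives from $a$ and leaves to $s_1\notin e$. At $b'$ and $a'$ the same argument applies with the walk reversed, and everywhere else $W$ follows $S$ or one of the two given walks. The length of $W$ is at most $k+l+d+2\le 2N-4$, so $W$ is a path.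

The paths $P-b$ and $P'-b'$ are an initial and a final segment of $W$, and they are disjoint because $a$ comes no later than $s_0$ and $a'$ no earlier than $s_d$. We show that $b\notin P'-b'$. If $s_0=b$, then $b$ occurs on $W$ before $s_d$, so it is not on the final segment. If $s_0=a$, then the edges of $W$ at $a$ are $as_1$ and, if $k\geq1$, $az_1$; neither is $ab$, so $b\notin W$ by Lemma~\ref{lem:nb}(b). By symmetry $b'\notin P-b$. Finally $b\ne b'$.
\end{proof}

\section{Deleting an edge}\label{sec:delete}

In this section and the next, $n$ is even and $8\le n\le N$.

\begin{proposition}\label{prop:delete}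
For every edge $xy$ of $G$, the graph $G-xy$ has an induced $C_n$.
\end{proposition}

\begin{proof}
There are three types of edges. The first two are handled by detours.

\medskip\noindent\emph{Type 1: $x=va$ and $y=vb$ are edges of $F$ with common end $v$.} The detour will be a third edge at $v$, and it must not be adjacent to the vertex $q_i$ that closes the cycle. So we choose $i$ such that no edge at $v$ meets $T_i$. The sets $R_1\cup T_2$ and $R_2\cup T_1$ partition $V(F)$; let $i$ be the index with $v\in R_i\cup T_j$. Then $v\notin T_i$, and no neighbor of $v$ is in $T_i$: if $v\in R_i$ its neighbors are in $X_j$, and if $v\in T_j$ its neighbors are in $R_i$ by (F3). We choose runs from $a$ and from $b$ to $T_i$ that avoid $\{v\}$, of lengths $\ell_a$ and $\ell_b$ with $\ell_a+\ell_b=n-4$.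
\begin{itemize}
\item If $v\in T_j$, then $a,b\in R_i$. Lemma~\ref{lem:ext} gives runs with $\ell_a=2$ and $\ell_b=n-6$, which is even and at least $2$.
\item If $v\in R_i$, then $a,b\in X_j$, and by (F3) at most one of them is in $T_j$; say $b\in R_j$. By (F3), $b$ has a neighbor in $T_i$, which is not $v$; this is a run with $\ell_b=1$. Lemma~\ref{lem:ext} gives a run from $a$ with $\ell_a=n-5$, which is odd and at least $3$.
\end{itemize}
Follow the run from $a$ backward, then $a,v,b$, then the run from $b$. This walk is non-backtracking, because $a\neq b$ and both runs avoid $\{v\}$, and it has length $n-2$. So it is a path $P$ by Lemma~\ref{lem:nb}(a). Its inner vertices are $a,v,b$ and vertices of $R$, so it meets $T_i$ exactly in its ends, and $E(P)\cup\{q_i\}$ induces a cycle of length $n-1$ containing the edge $xy$. By (F2), $v$ has a neighbor $c\notin\{a,b\}$. As $vc\notin E(P)$, Lemma~\ref{lem:nb}(b) gives $c\notin P$, so $w=vc$ meets only the edges $va$ and $vb$ of $P$. Also $w$ misses $T_i$. Thus $w$ is a detour for $xy$.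

\medskip\noindent\emph{Type 2: $x=q_i$ and $y=va$ with $v\in T_i$.} Here $a\in X_j$, and $n-3$ is odd and at least $5$. Lemma~\ref{lem:ext} gives a run $a,z_1,\dots,z_{n-3}$ to $T_i$ that avoids $\{v\}$. Then $P=vaz_1\dots z_{n-3}$ is a non-backtracking walk of length $n-2$, hence a path, and it meets $T_i$ exactly in its ends. So $E(P)\cup\{q_i\}$ induces a cycle of length $n-1$ containing the edge $xy$. Let $c\ne a$ be another neighbor of $v$. Then $c\notin P$ by Lemma~\ref{lem:nb}(b), so $w=vc$ meets only the edge $va$ of $P$, and $w$ is adjacent to $q_i$ because $v\in T_i$. Thus $w$ is a detour for $xy$.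

\medskip\noindent\emph{Type 3: $x=q_1$ and $y=q_2$.} By (F3), $q_1$ and $q_2$ have no common neighbor, so there is no detour. Instead we need two disjoint paths from $T_1$ to $T_2$, and we obtain them as parts of one path. Let $v\in T_1$. By Lemma~\ref{lem:ext} there is a run of length $3$ from $v$ to some $u\in T_2$, then a run of length $3$ from $u$ to some $v'\in T_1$, then a run of length $n-5$ (odd and at least $3$) from $v'$ to some $u'\in T_2$, where the second and third runs avoid the penultimate vertex of the preceding run. The concatenation is non-backtracking of length $n+1\le 2N$, hence a path. So the first run $P$ and the third run $P'$ are vertex-disjoint paths, each with its first vertex in $T_1$, its last vertex in $T_2$ and its inner vertices in $R$. Hence $q_1$, the edges of $P$ from $v$ to $u$, $q_2$, and the edges of $P'$ from $u'$ to $v'$ form a cycle of length $2+3+(n-5)=n$ whose only chord is $q_1q_2$.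
\end{proof}

\section{Adding a non-edge}\label{sec:add}

\begin{proposition}\label{prop:add}
For every non-edge $xy$ of $G$, the graph $G+xy$ has an induced $C_n$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cert}(a) it suffices to find an induced path of $G$ on $n$ vertices with ends $x$ and $y$. Since $q_1q_2$ is an edge, there are two types of non-edges.

\medskip\noindent\emph{Type 1: $x=q_i$ and $y=ab$ is an edge of $F$ that misses $T_i$.} Let $a$ be the end in $X_i$. As $n-2$ is even and at least $6$, Lemma~\ref{lem:ext} gives a run $a,z_1,\dots,z_{n-2}$ to $T_i$ that avoids $\{b\}$. Then $P=baz_1\dots z_{n-2}$ is a non-backtracking walk of length $n-1$, hence a path, and its only vertex in $T_i$ is $z_{n-2}$. The edges of $P$ followed by $q_i$ form an induced path on $n$ vertices from $y$ to $x$.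

\medskip\noindent\emph{Type 2: $x=e$ and $y=f$ are disjoint edges of $F$.} The path will go through one of $q_1,q_2$ that is not a common neighbor of $e$ and $f$. Either there is an $i$ such that both $e$ and $f$ miss $T_i$, or each of $T_1,T_2$ is met by $e$ or $f$. In the latter situation, since no edge meets both $T_1$ and $T_2$ by (F3), we may name the edges so that $e$ meets $T_1$ and $f$ meets $T_2$.

\smallskip\noindent\emph{Case 1: $e$ and $f$ miss $T_i$.} The two runs from $e$ and $f$ to $T_i$ must have total length $n-3$, which is odd, so they start on opposite sides. Write $e=ab$ with $a\in X_j$ and $f=a'b'$ with $a'\in X_i$, and let $B,B'$ be the sets from Lemma~\ref{lem:sep}. Lemma~\ref{lem:ext} gives a run $a,z_1,z_2,z_3$ to $T_i$ that avoids $B$. Since $l=n-6$ is even and at least $2$, and $a'\notin T_i$, it also gives a run $a',z'_1,\dots,z'_l$ to $T_i$ that avoids $B'$. As $3+l=n-3\le N-3$, Lemma~\ref{lem:sep} shows that $P=baz_1z_2z_3$ and $P'=b'a'z'_1\dots z'_l$ are vertex-disjoint paths. Their only vertices in $T_i$ are $z_3$ and $z'_l$. Hence the edges of $P$ from $b$ to $z_3$, then $q_i$, then the edges of $P'$ from $z'_l$ to $b'$ form an induced path from $e$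 to $f$ on $4+1+(l+1)=n$ vertices.

\smallskip\noindent\emph{Case 2: $e$ meets $T_1$ and $f$ meets $T_2$.} Now $e$ is already adjacent to $q_1$, and one run from $f$ suffices. Write $e=ab$ in either order and $f=a'b'$ with $a'\in T_2$; then $b'\in R_1$ by (F3). Let $B,B'$ be the sets from Lemma~\ref{lem:sep}. Since $a'\in X_2$ and $l=n-3$ is odd and at least $5$, Lemma~\ref{lem:ext} gives a run $a',z'_1,\dots,z'_l$ to $T_1$ that avoids $B'$. By Lemma~\ref{lem:sep} with $k=0$, the walk $P'=b'a'z'_1\dots z'_l$ is a path disjoint from $e$. Its only vertex in $T_1$ is $z'_l$. Hence $e$, then $q_1$, then the edges of $P'$ from $z'_l$ to $b'$ form an induced path from $e$ to $f$ on $1+1+(l+1)=n$ vertices.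
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The graph $G$ is finite and contains the two vertices $q_1,q_2$. Part (i) is Proposition~\ref{prop:free}, and part (ii) follows from Propositions~\ref{prop:free}, \ref{prop:delete} and~\ref{prop:add}.
\end{proof}

\section{The range of $n$ and the number of examples}

\begin{remark}
A finite upper limit $N$ in Theorem~\ref{thm:main} cannot be avoided. If a graph has at least two but fewer than $n$ vertices, then changing a pair creates no induced $C_n$, so the graph is not $C_n$-induced-saturated.
\end{remark}

\begin{remark}
The lower limit $8$ is exact for this construction: for $n\in\{4,6\}$ the graph $G-q_1q_2$ has no induced $C_n$. Indeed, by Lemma~\ref{lem:cert}(b) such a cycle would consist of $q_1$, $q_2$ and two induced paths $e_1,\dots,e_k$ of $L(F)$ in which only $e_1$ meets $T_1$ and only $e_k$ meets $T_2$. Here $k\neq 1$ by (F3), and for $k\ge2$ the last case in the proof of Proposition~\ref{prop:free} shows that $k$ is odd. So $k\ge 3$ for both paths, and $n\ge 2+3+3=8$.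
\end{remark}

\begin{remark}
For each even $n\ge 8$ there are infinitely many $C_n$-induced-saturated graphs. In the proof of Proposition~\ref{prop:F} with $N=n$, every $m$ with $4\cdot 2^m>2N$ is admissible. Each edge of $H$ gives rise to $2^{|E(H)|}$ edges of $\widehat{H}$, so $|E(F_m)|$ is strictly increasing in $m$, and the graph $G$ built from $F_m$ has $|E(F_m)|+2$ vertices.
\end{remark}

\begin{thebibliography}{9}
\bibitem{FHHS}
Xinyue Fan, Sahab Hajebi, Sepehr Hajebi and Sophie Spirkl,
\emph{Halfway to induced saturation for even cycles},
arXiv:2505.24100 (2025).
\end{thebibliography}
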